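# Two weakly mixing actions with the same group algebra and different groups

## 1. Actions, eigenfunctions, crossed products

Throughout, $G$ is a countable abelian group, written additively, and $g\mapsto T_g\in\mathrm{Aut}(X,\mu)$ is a measure-preserving action of $G$ on a Lebesgue probability space. The induced action on functions is $\alpha_g(f)=f\circ T_g^{-1}$. On $L^2(X)$ it is a unitary representation, whose operators are called Koopman operators.

**Definition 1 (free, ergodic, weakly mixing).** The action is *free* if for every $g\ne 0$ the set $\{x:T_gx=x\}$ is null. It is *ergodic* if every $\alpha$-invariant function in $L^2(X)$ is constant. An *eigenfunction* is a nonzero $f\in L^2(X)$ with $\alpha_g(f)=\lambda(g)f$ for all $g$, where the $\lambda(g)$ are scalars; then $|\lambda(g)|=1$ because $\alpha_g$ is unitary, and $\lambda$ is a character of $G$. The action is *weakly mixing* if it has no nonconstant eigenfunctions.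

Taking $\lambda=1$ shows that weak mixing implies ergodicity.

*Example.* Let a finite abelian group $A$ act on itself by translation, with uniform measure. The action is free and ergodic. It is not weakly mixing if $A\neq0$, since every character of $A$ is an eigenfunction. In Section 9 we check that the Bernoulli shift of an infinite group has no nonconstant eigenfunctions.

**Definition 2 (crossed product and its two subalgebras).** The crossed product $R_T=L^\infty(X,\mu)\rtimes_\alpha G$ is the von Neumann algebra generated by a copy of $L^\infty(X)$ and unitaries $v_g$, $g\in G$, with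
$$v_gv_h=v_{g+h},\qquad v_gfv_g^*=\alpha_g(f),$$
and carrying the faithful normal tracial state determined by $\mathrm{tr}(fv_g)=\delta_{g,0}\int f\,d\mu$. Put $C_T=L^\infty(X)\subset R_T$, and let $S_T$ be the von Neumann algebra generated by $\{v_g:g\in G\}$.

We use $L^2(R)$, the completion of $R$ for $\langle x,y\rangle=\mathrm{tr}(y^*x)$. It is the orthogonal sum of the subspaces $L^2(X)v_g$, so each $x\in R_T$ has an expansion $x=\sum_g f_gv_g$ converging in $L^2(R_T)$. The elements of $S_T$ are those with all $f_g$ scalar.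

For a free ergodic action we recall that $R_T$ is a finite factor, so its tracial state is unique, and that $C_T$ and $S_T$ are maximal abelian subalgebras (masas); $C_T$ is a Cartan masa. For $S_T$, this is one line: if $x=\sum f_gv_g$ commutes with every $v_h$, then $\alpha_h(f_g)=f_g$ for all $h$, so all $f_g$ are scalars by ergodicity, and $x\in S_T$.

*Example.* For $\mathbb Z/2$ acting on itself, $R_T=M_2(\mathbb C)$; $C_T$ is the algebra of diagonal matrices and $S_T$ is spanned by $1$ and the flip $\begin{pmatrix}0&1\\1&0\end{pmatrix}$.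

**Definition 3 (conjugacy).** Actions $T^{(i)}$ of $G_i$ on $(X_i,\mu_i)$, $i=1,2$, are *conjugate* if there are an isomorphism of measure spaces $\Sigma:(X_1,\mu_1)\to(X_2,\mu_2)$ and a group isomorphism $\beta:G_2\to G_1$ with
$$T^{(2)}_g=\Sigma\,T^{(1)}_{\beta(g)}\,\Sigma^{-1}\quad\text{for all }g\in G_2 .$$
An *isomorphism of pairs* $(R_{T^{(1)}},S_{T^{(1)}})\to(R_{T^{(2)}},S_{T^{(2)}})$ is an isomorphism $\gamma$ of the von Neumann algebras with $\gamma(S_{T^{(1)}})=S_{T^{(2)}}$.

*Example.* An action $T$ is conjugate to $g\mapsto T_{-g}$, with $\Sigma=\mathrm{id}$ and $\beta(g)=-g$. The translation actions of $\mathbb Z/4$ and of $(\mathbb Z/2)^2$ on themselves are not conjugate, as the groups are not isomorphic.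

**Definition 4 (duals and shifts).** For a finite abelian group $B$ with dual $\hat B$ and pairing $\langle\cdot,\cdot\rangle$, a function on $B$ is $F=\sum_{\zeta\in\hat B}\hat F(\zeta)\langle\cdot,\zeta\rangle$ with $\hat F(\zeta)=|B|^{-1}\sum_xF(x)\overline{\langle x,\zeta\rangle}$. On $\ell^2(\hat B)$ the *shifts* are $U_\zeta\delta_\omega=\delta_{\omega+\zeta}$.

Since $U_\zeta U_{\zeta'}=U_{\zeta+\zeta'}$ and $U_\zeta^*=U_{-\zeta}$, the map
$$F\longmapsto\sum_\zeta\hat F(\zeta)U_\zeta \tag{1}$$
is a $*$-isomorphism from the functions on $B$ onto $\mathrm{span}\{U_\zeta\}$.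

*Example.* On $B=(\mathbb Z/2)^2$ the function $(-1)^{x_1x_2}$ equals $\frac12\big(1+(-1)^{x_1}+(-1)^{x_2}-(-1)^{x_1+x_2}\big)$; check the four points. All its Fourier coefficients are $\pm\frac12$.

Finally, a tool that we use several times.

**Lemma 1 (extension).** Let $R,R'$ be von Neumann algebras with faithful normal tracial states, $M\subset R$ and $M'\subset R'$ weakly dense unital $*$-subalgebras, and $\theta:M\to M'$ a trace-preserving $*$-isomorphism. Then $\theta$ extends to an isomorphism $R\to R'$, which carries the weak closure of any $*$-subalgebra $N\subset M$ onto the weak closure of $\theta(N)$.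

*Proof.* Let $R$ and $R'$ act by left multiplication on $L^2(R)$ and $L^2(R')$. A weakly dense $*$-subalgebra is strongly dense, so, applying it to the vector $1$, $M$ is dense in $L^2(R)$; likewise $M'$ in $L^2(R')$. Since $\theta$ preserves the trace, $x\mapsto\theta(x)$ extends to a unitary $u:L^2(R)\to L^2(R')$, and $uxu^*=\theta(x)$ for $x\in M$. So $\mathrm{Ad}\,u$ maps weak closures to weak closures. $\square$

## 2. Recovering the action from $S_T$: a conjecture and three theorems

The problem comes from Sergey Neshveyev, Erling Stormer, "Ergodic theory and maximal abelian subalgebras of the hyperfinite factor", arXiv:math/0112227 (2001). A known result, quoted with it as Proposition 1.2, says that the two masas together determine the action.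

**Proposition 1.2.** For $i=1,2$ let $T^{(i)}$ be a free ergodic measure-preserving action of a countable abelian group $G_i$ on a Lebesgue probability space $(X_i,\mu_i)$. If there is an isomorphism $\gamma:R_{T^{(1)}}\to R_{T^{(2)}}$ with $\gamma(S_{T^{(1)}})=S_{T^{(2)}}$ and $\gamma(C_{T^{(1)}})=C_{T^{(2)}}$, then the two actions are conjugate.

**Conjecture.** For weakly mixing systems the assumption $\gamma(C_{T^{(1)}})=C_{T^{(2)}}$ is redundant: if $T^{(1)},T^{(2)}$ are free ergodic weakly mixing actions of countable abelian groups and the pairs $(R_{T^{(i)}},S_{T^{(i)}})$ are isomorphic, then the actions are conjugate.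

Is that true? In plain words: does the algebra generated by the group, as it sits inside the crossed product, remember the group and the action? The answer is no.

**Theorem A.** There are free ergodic weakly mixing actions $T$ of $G=\bigoplus_{\mathbb N}\mathbb Z/4$ and $T'$ of $G'=\bigoplus_{\mathbb N}(\mathbb Z/2)^2$ and an isomorphism $\gamma:R_T\to R_{T'}$ with $\gamma(S_T)=S_{T'}$.

Here $G$ has elements of order $4$ and $G'$ has none, so no isomorphism $\beta:G'\to G$ exists, and the conjecture is false. It also fails when the groups are isomorphic: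

**Theorem B.** There are two non-conjugate free ergodic weakly mixing actions of isomorphic countable abelian groups, and an isomorphism of their crossed products carrying one algebra $S$ onto the other.

What survives is the following. Write $\mathbb T\cdot v_G=\{zv_g:z\in\mathbb T,\ g\in G\}$, and $\mathrm{Aut}(R,S)$ for the group of automorphisms $\theta$ of $R$ with $\theta(S)=S$.

**Theorem C.** Let $T^{(i)}$ be free ergodic measure-preserving actions of countable abelian groups $G_i$ on Lebesgue probability spaces (weak mixing not assumed), and let $\gamma:R_{T^{(1)}}\to R_{T^{(2)}}$ be an isomorphism with $\gamma(\mathbb T\cdot v_{G_1})=\mathbb T\cdot v_{G_2}$. Then the systems are conjugate. Nothing is assumed about $\gamma(C_{T^{(1)}})$. Consequently, for fixed $(R,S)$, the conjugacy classes of systems with $(R_T,S_T)\cong(R,S)$ correspond bijectively to the $\mathrm{Aut}(R,S)$-orbits of subgroups of the unitary group $U(S)$ of the form $\gamma(\mathbb T\cdot v_G)$, where $\gamma:(R_T,S_T)\to(R,S)$ is an isomorphism.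

So the only obstruction to the conjecture is that $S$ does not determine the group $\mathbb T\cdot v_G\subset U(S)$.

## 3. Finite groups, and where a direct proof of the conjecture stops

**The finite case.** Let a finite abelian group $A$ act on itself by translation $T_gx=x+g$. With $\chi_\eta=\langle\cdot,\eta\rangle$ we have $\alpha_g(\chi_\eta)=\overline{\langle g,\eta\rangle}\chi_\eta$. Define operators on $\ell^2(\hat A)$ by
$$\pi(v_g)\delta_\omega=\overline{\langle g,\omega\rangle}\,\delta_\omega,\qquad \pi(\chi_\eta)=U_\eta .$$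
They satisfy the same relation, since $\pi(v_g)U_\eta\pi(v_g)^*\delta_\omega=\overline{\langle g,\omega+\eta\rangle}\langle g,\omega\rangle\delta_{\omega+\eta}=\overline{\langle g,\eta\rangle}U_\eta\delta_\omega$. The $\pi(v_g)$ span all diagonal operators, because the characters of $\hat A$ span the functions on $\hat A$; and diagonal operators together with the $U_\eta$ span all matrix units. So $\pi(\chi_\eta v_g)=U_\eta\pi(v_g)$ maps a basis of $|A|^2$ elements onto a spanning set of the $|A|^2$-dimensional algebra $B(\ell^2(\hat A))$. Thus $\pi$ is an isomorphism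
$$(R_T,S_T)\cong\big(B(\ell^2(\hat A)),\ \ell^\infty(\hat A)\big),$$
full matrices with the diagonal matrices. Only the order of $A$ is visible. For $A=\mathbb Z/4$ and $A'=(\mathbb Z/2)^2$ any bijection $\tau:\hat A\to\hat A'$ gives the unitary $\delta_\omega\mapsto\delta_{\tau\omega}$, which carries diagonal operators to diagonal operators. These actions are not weakly mixing, so this does not touch the conjecture, but it shows what can go wrong.

**The direct attempt.** Given $\gamma$ with $\gamma(S_{T^{(1)}})=S_{T^{(2)}}$, one would try to show that each $\gamma(v_g)$ is a scalar multiple of some $v_h$. Under the hypotheses of Proposition 1.2 this works. Put $u=\gamma(v_g)$. As $u\in S_{T^{(2)}}$, $u=\sum_ha_hv_h$ with scalars $a_h$. Because $v_g$ normalizes $C_{T^{(1)}}$ and $\gamma(C_{T^{(1)}})=C_{T^{(2)}}$, the map $\rho(c)=ucu^*$ is an automorphism of $C_{T^{(2)}}$. Comparing coefficients of $v_h$ in $uc=\rho(c)u$ gives $a_h\alpha_h(c)=a_h\rho(c)$. So $\rho=\alpha_h$ whenever $a_h\neq0$. Two different such $h,h'$ would give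 $T^{(2)}_{h-h'}=\mathrm{id}$ almost everywhere, against freeness. Hence $u=a_hv_h$ for one $h$.

The exact point of use of $\gamma(C_{T^{(1)}})=C_{T^{(2)}}$ is that $u$ normalizes $C_{T^{(2)}}$. Without it, $\gamma(v_g)$ is only some unitary of $S_{T^{(2)}}$. In the finite example the conclusion is false for every $\gamma$: in $\mathbb Z/4$ the unitary $v_1$ has four distinct eigenvalues $1,-i,-1,i$, while $zv_h$ with $h\in(\mathbb Z/2)^2$ has eigenvalues in $\{z,-z\}$.

The plan for Theorem A is to build infinite actions as increasing unions of finite translation actions, glued with a twist that destroys all eigenfunctions, and to match $\mathbb Z/4$ with $(\mathbb Z/2)^2$ compatibly with the gluing.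

## 4. Towers of finite translations with a twist

Let $A$ be a finite abelian group and $\kappa:A^2\to A$ any map. For $b\in\hat A$ put
$$c_b(x)=\langle\kappa(x),b\rangle\quad(x\in A^2),\qquad c_b=\sum_{\zeta\in\hat A^2}\hat c_b(\zeta)\langle\cdot,\zeta\rangle ,$$
and assume
$$|\hat c_b(\zeta)|\le\tfrac12\quad\text{for all }b\in\hat A\setminus\{0\},\ \zeta\in\hat A^2. \tag{N}$$

*Example.* $A=\mathbb Z/2$, $\kappa(x_1,x_2)=x_1x_2$ satisfies (N), by the example after Definition 4. On the other hand $\kappa=0$ violates it, since $c_b=1$ has $\hat c_b(0)=1$.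

**Step 1. Index sets.** The purpose is to arrange that every coordinate is twisted infinitely often. Put $I_0=\{0\}$, $I_n=I_{n-1}\cup\{(n,1),(n,2)\}$, $I=\bigcup_nI_n$. Take a sequence $(i_n)_{n\ge1}$ in $I$ that assumes each value infinitely often, and let $j(n)=i_n$ if $i_n\in I_{n-1}$ and $j(n)=0$ otherwise. Then $j(n)\in I_{n-1}$, and every $i\in I$ equals $j(n)$ for infinitely many $n$: if $i\in I_m$, every $n>m$ with $i_n=i$ has $j(n)=i$. For $x\in A^I$ write $x_{(n)}=(x_{(n,1)},x_{(n,2)})\in A^2$.

**Step 2. The action.** The purpose is to define an action of $G=\bigoplus_IA$ that, on each finite level, is translation in disguise. Let $X=A^I$ with the product $\mu$ of uniform measures, and $G_n=A^{I_n}\subset G$, so $\hat G_n=\hat A^{I_n}$. Let $\Theta_0=\mathrm{id}$ on $A^{I_0}$ and define $\Theta_{n+1}:A^{I_{n+1}}\to A^{I_{n+1}}$ by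
$$\Theta_{n+1}(x)=\big(\Theta_n(x|_{I_n})-\kappa(x_{(n+1)})\,\delta_{j(n+1)},\ x_{(n+1)}\big), \tag{2}$$
where $a\delta_j\in A^{I_n}$ has entry $a$ at $j$ and $0$ elsewhere. Each $\Theta_n$ is bijective by induction: the last component recovers $x_{(n+1)}$, and then the first recovers $\Theta_n(x|_{I_n})$. For $g\in G_n$ let
$$T_g^{(n)}=\Theta_n^{-1}\circ(\,\cdot+g)\circ\Theta_n .$$
For $g\in G_n\subset G_{n+1}$, the vector $\Theta_{n+1}(x)+g$ equals $\big(\Theta_n(x|_{I_n})+g-\kappa(x_{(n+1)})\delta_{j(n+1)},x_{(n+1)}\big)=\Theta_{n+1}\big(T_g^{(n)}(x|_{I_n}),x_{(n+1)}\big)$. So $T_g^{(n+1)}(x)=(T^{(n)}_g(x|_{I_n}),x_{(n+1)})$, and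
$$T_g=T^{(n)}_g\times\mathrm{id}_{A^{I\setminus I_n}}\qquad(g\in G_n)$$
is a well-defined action of $G$ on $X$. It preserves $\mu$, because bijections of the finite set $A^{I_n}$ preserve uniform measure. If $0\ne g\in G_n$, then $T^{(n)}_g$ has no fixed point, so the action is free.

*Example.* On $A^{I_1}$, writing $x=(x_0,y)$ with $y\in A^2$, we have $\Theta_1(x_0,y)=(x_0-\kappa(y),y)$. The elements $a\delta_0$ act by $(x_0+a,y)$, and $d\in A^2$, the part of $G_1$ at $(1,1),(1,2)$, acts by $(x_0+\kappa(y+d)-\kappa(y),\,y+d)$.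

This shows how eigenfunctions get lost. On level $0$, $\langle x_0,b\rangle$ is an eigenfunction of $G_0$. An eigenfunction on level $1$ that has the same eigencharacter on $G_0$ is, up to a scalar, $\langle\Theta_1(x),(b,\zeta)\rangle=\langle x_0,b\rangle\,\overline{c_b(y)}\,\langle y,\zeta\rangle$. Averaged over $y$ it becomes $\overline{\hat c_b(\zeta)}\langle x_0,b\rangle$: for $b\ne0$ at least half of it is gone. The next lemma repeats this infinitely often.

**Lemma 2.** If (N) holds, the action $T$ is ergodic and weakly mixing.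

*Proof.* Let $0\ne f\in L^2(X)$ with $f\circ T_g^{-1}=\lambda(g)f$ for all $g$. Let $\eta\in\hat A^I=\hat G$ be given by $\langle g,\eta\rangle=\overline{\lambda(g)}$, and let $f_n=E(f\mid x_{I_n})$, viewed as a function on $A^{I_n}$. For $g\in G_n$, $T_g$ is $T_g^{(n)}$ times an identity map, so conditional expectation gives $f_n\circ(T^{(n)}_g)^{-1}=\lambda(g)f_n$. Then $h=f_n\circ\Theta_n^{-1}$ satisfies $h(y-g)=\lambda(g)h(y)$. Put $y=0$ and replace $g$ by $-g$: $h(g)=\overline{\lambda(g)}h(0)=\langle g,\eta|_{I_n}\rangle h(0)$. So, with $a_n=h(0)$,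
$$f_n(x)=a_n\langle\Theta_n(x),\eta|_{I_n}\rangle,\qquad |a_n|=\|f_n\|_2\le\|f\|_2 .$$
Now compare two levels. With $j=j(n+1)$ and $\zeta=\eta|_{\{(n+1,1),(n+1,2)\}}$, formula (2) gives
$$f_{n+1}(x)=a_{n+1}\langle\Theta_n(x|_{I_n}),\eta|_{I_n}\rangle\ \overline{c_{\eta_j}(x_{(n+1)})}\ \langle x_{(n+1)},\zeta\rangle .$$
Integrating over $x_{(n+1)}$ turns $f_{n+1}$ into $f_n$, and the integral of $\overline{c_{\eta_j}}\langle\cdot,\zeta\rangle$ is $\overline{\hat c_{\eta_j}(\zeta)}$. Hence
$$a_n=a_{n+1}\,\overline{\hat c_{\eta_j}(\zeta)} .$$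
All these factors have modulus at most $1$, as $|c_b|=1$. Suppose some $\eta_i\neq0$. For infinitely many $n$ we have $j(n+1)=i$, and then the factor has modulus at most $\frac12$ by (N). So, for each $m$ and each $k$, $|a_m|\le2^{-k}\|f\|_2$; that is, $a_m=0$ for all $m$. Then $f_m=0$ for all $m$, and $f=\lim f_m=0$, a contradiction. Hence $\eta=0$, every $f_n$ is the constant $a_n$, and $f$ is constant. $\square$

## 5. The matrix model of a tower

We now describe $(R_T,S_T)$ as a limit of matrix algebras. Let $C_n\subset L^\infty(X)$ be the functions of $x_{I_n}$ and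
$$M_n=\mathrm{span}\{Fv_g:F\in C_n,\ g\in G_n\},\qquad L(G_n)=\mathrm{span}\{v_g:g\in G_n\}.$$
Since $\alpha_g(C_n)=C_n$ for $g\in G_n$, $M_n$ is a finite-dimensional $*$-subalgebra of $R_T$. The weak closure of $\bigcup M_n$ contains $L^\infty(X)$, as functions of finitely many coordinates are weakly dense, and all $v_g$; so it is $R_T$. Likewise $\bigcup L(G_n)$ is weakly dense in $S_T$.

**Lemma 3.** The formulas
$$\pi_n(v_g)\delta_\omega=\overline{\langle g,\omega\rangle}\,\delta_\omega,\qquad \pi_n(\chi_\eta\circ\Theta_n)=U_\eta\qquad(g\in G_n,\ \eta,\omega\in\hat G_n)$$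
define an isomorphism $\pi_n:M_n\to B(\ell^2(\hat G_n))$ with $\pi_n(L(G_n))=\ell^\infty(\hat G_n)$, the diagonal operators.

*Proof.* By definition of $T^{(n)}$, $\Theta_n(T_g^{-1}x)=\Theta_n(x)-g$ on the coordinates $I_n$, so $\alpha_g(\chi_\eta\circ\Theta_n)=\overline{\langle g,\eta\rangle}\,\chi_\eta\circ\Theta_n$. The functions $\chi_\eta\circ\Theta_n$ form a basis of $C_n$, since $\Theta_n$ is a bijection. These are exactly the relations of the finite case in Section 3 with $A$ replaced by $G_n$, and the argument there applies word for word. $\square$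

**The operators $c(b)$.** Let $c(b)=\sum_\zeta\hat c_b(\zeta)U_\zeta\in B(\ell^2(\hat A^2))$ be the image of $c_b$ under (1). As $c_bc_{b'}=c_{b+b'}$ and $|c_b|=1$, $b\mapsto c(b)$ is a homomorphism from $\hat A$ into a commuting group of unitaries. Identify $\ell^2(\hat G_{n+1})=\ell^2(\hat G_n)\otimes\ell^2(\hat A^2)$, and let $p_\omega$ be the projection onto $\mathbb C\delta_\omega$.

**Lemma 4.** With $j=j(n+1)$ and $W_n=\sum_{\omega\in\hat G_n}p_\omega\otimes c(\omega_j)$, the inclusion $M_n\subset M_{n+1}$ becomes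
$$\iota_n:=\pi_{n+1}\pi_n^{-1},\qquad \iota_n(Y)=W_n(Y\otimes1)W_n^* .$$

*Proof.* It suffices to check generators. For $g\in G_n$, $\pi_{n+1}(v_g)=\pi_n(v_g)\otimes1$. This is diagonal in the first factor, so it commutes with $W_n$, and the formula holds for $Y=\pi_n(v_g)$.

For $Y=U_\eta$: by (2), $\Theta_n(x|_{I_n})$ is the first component of $\Theta_{n+1}(x)$ plus $\kappa(x_{(n+1)})\delta_j$. Hence
$$\chi_\eta(\Theta_n(x|_{I_n}))=\chi_{(\eta,0)}(\Theta_{n+1}(x))\ c_{\eta_j}(x_{(n+1)}).$$
The last component of $\Theta_{n+1}(x)$ is $x_{(n+1)}$, so $\langle x_{(n+1)},\zeta\rangle=\chi_{(0,\zeta)}(\Theta_{n+1}(x))$ is sent by $\pi_{n+1}$ to $1\otimes U_\zeta$, and $c_{\eta_j}(x_{(n+1)})$ to $1\otimes c(\eta_j)$. So $\iota_n(U_\eta)=U_\eta\otimes c(\eta_j)$. On the other side,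
$$W_n(U_\eta\otimes1)W_n^*(\delta_\omega\otimes\xi)=\delta_{\omega+\eta}\otimes c(\omega_j+\eta_j)c(\omega_j)^*\xi=\delta_{\omega+\eta}\otimes c(\eta_j)\xi .\qquad\square$$

## 6. Why relabeling is not enough, and the identity that is needed

Take two data $(A,\kappa)$ and $(A',\kappa')$ satisfying (N), with a bijection $\tau:\hat A\to\hat A'$, $\tau(0)=0$, and use the same $I_n$ and $j(n)$ for both. Primes denote the objects of the second tower. Let
$$V:\ell^2(\hat A^2)\to\ell^2(\hat A'^2),\quad V\delta_{(\omega_1,\omega_2)}=\delta_{(\tau\omega_1,\tau\omega_2)},\qquad V_n:\ell^2(\hat G_n)\to\ell^2(\hat G'_n),\quad V_n\delta_\omega=\delta_{\tau\omega}\ \text{(coordinatewise)},$$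
so that $V_{n+1}=V_n\otimes V$. Each $\mathrm{Ad}\,V_n$ carries diagonal operators onto diagonal operators. To get an isomorphism of pairs we want maps $\gamma_n:B(\ell^2(\hat G_n))\to B(\ell^2(\hat G'_n))$ preserving the diagonals with $\gamma_{n+1}\iota_n=\iota'_n\gamma_n$.

**Relabeling alone.** Try $\gamma_n=\mathrm{Ad}\,V_n$. With $\kappa=0$ and $\kappa'=0$ this works: $W_n=1$, $\iota_n(Y)=Y\otimes1$, and all squares commute. This is the translation action of $\bigoplus_IA$ on $A^I$, which has every character as an eigenfunction. For twisted towers, $\gamma_{n+1}\iota_n=\iota_n'\gamma_n$ says that the operator $(V_n^*\otimes1)W_n'^*V_{n+1}W_n$ commutes with all $Y\otimes1$, so it is $1\otimes Z$ for some unitary $Z$; that is, $V_{n+1}W_n=W_n'(V_n\otimes Z)$. Apply this to $\delta_\omega\otimes\xi$: it says $Vc(b)=c'(\tau b)Z$ for all $b=\omega_j$. For $b=0$ it gives $Z=V$, and then $c(b)=V^*c'(\tau b)V$ for all $b$. For $\hat A=\mathbb Z/4$ and $\hat A'=(\mathbb Z/2)^2$ this is impossible: $c'(\tau(1))^2=1$, while $c(1)^2=c(2)$,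 and $c(2)=1$ would have a coefficient $1$, against (N).

**Diagonal phases.** There is more freedom: diagonal unitaries also preserve the diagonal algebra. Try $\gamma_n=\mathrm{Ad}(V_nD_n)$ with $D_n\in\ell^\infty(\hat G_n)$ unitary, and write $D_{n+1}=t\,(D_n\otimes1)$ with $t=\sum_\omega p_\omega\otimes t_\omega$. As before, compatibility means $V_{n+1}D_{n+1}W_n=W_n'(V_nD_n\otimes Z)$ for some unitary $Z$, and on $\delta_\omega\otimes\xi$ this reads
$$V\,t_\omega\,c(\omega_j)=c'(\tau\omega_j)\,Z .$$
Taking $\omega=0$, $Z=Vt_0$. Letting $t_\omega$ depend on $\omega_j$ only, everything reduces to one identity on the fixed finite-dimensional space $\ell^2(\hat A^2)$, the *block identity*: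
$$V^*c'(\tau(b))V=t_b\,c(b)\,t_0^*\qquad\text{for all }b\in\hat A,\quad t_b\in\ell^\infty(\hat A^2)\text{ unitary}. \tag{3}$$
The phase on the left may depend on $b$, and this is what allows an operator $c(1)$ of order $4$ to become an involution. It remains to find $\kappa$ and $\kappa'$.

**A recipe for (3).** Suppose $c(1)=P+iQ$ with $P,Q$ commuting self-adjoint, $PQ=0$, $P^2+Q^2=1$. Suppose also that a diagonal symmetry $s$, $s^2=1$, commutes with $P$ and anticommutes with $Q$. Let $E_\pm=(1\pm s)/2$ and $r=E_++iE_-$, a diagonal unitary with $r^2=s$. Since $QE_\pm=E_\mp Q$,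
$$Qr=(E_-+iE_+)Q=i(E_+-iE_-)Q=ir^*Q,\qquad r^*Qr=i(r^*)^2Q=isQ. \tag{4}$$
So $r^*(P+iQ)r=P-sQ$, and multiplying on the left by $s$ gives $sP-Q$, which is a self-adjoint unitary. For this to define a second datum, $P$ and $Q$ must lie in the span of the shifts of $(\mathbb Z/4)^2$, while $sP$ and $Q$ must lie in the span of the shifts of $\big((\mathbb Z/2)^2\big)^2$. The next section does this.

## 7. The maps $\kappa$ on $(\mathbb Z/4)^2$ and $\kappa'$ on $\big((\mathbb Z/2)^2\big)^2$

**Step 1. Comparing shifts on four points.** The purpose is to see which operators lie in both spans. Let $A=\hat A=\mathbb Z/4$ with $\langle x,\omega\rangle=i^{x\omega}$, and $A'=\hat A'=(\mathbb Z/2)^2$ with $\langle x,b\rangle=(-1)^{x\cdot b}$. Let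
$$\tau:\quad 0\mapsto00,\quad1\mapsto10,\quad2\mapsto11,\quad3\mapsto01 .$$
Use $V$ to identify $\ell^2(\hat A^2)$ with $\ell^2(\hat A'^2)$, and suppress $V$ from now on in this section. For $k=1,2$ let $e_k$ be the shift of $\omega_k$ by $1\in\mathbb Z/4$; let $\sigma_k$ and $\rho_k$ be the shifts of $\tau(\omega_k)$ by $10$ and $01$; and let $s_k$ be the diagonal operator $(-1)^{\omega_k}$. Operators with different $k$ commute. Flipping one bit of $\tau(\omega_k)$ changes the parity of $\omega_k$, so $s_k\sigma_k=-\sigma_ks_k$ and $s_k\rho_k=-\rho_ks_k$.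

The cycle $0\to1\to2\to3\to0$ reads $00\to10\to11\to01\to00$. So $e_k$ flips the first bit where $\omega_k$ is even and the second bit where $\omega_k$ is odd, and $e_k^{-1}$ does the opposite:
$$e_k=\sigma_k\tfrac{1+s_k}2+\rho_k\tfrac{1-s_k}2,\qquad e_k^{-1}=\rho_k\tfrac{1+s_k}2+\sigma_k\tfrac{1-s_k}2 .$$
Hence
$$e_k+e_k^{-1}=\sigma_k+\rho_k,\qquad e_k-e_k^{-1}=(\sigma_k-\rho_k)s_k,\qquad e_k^2=\sigma_k\rho_k, \tag{5}$$
the last because two steps along the cycle flip both bits.

With $s=s_1s_2$, this suggests building $P$ as a product of differences $e_1-e_1^{-1}$ and $e_2-e_2^{-1}$, which is even for $s$ and becomes a $(\mathbb Z/2)^2$-shift combination after multiplication by $s$. It suggests building $Q$ from $e_k+e_k^{-1}$ and $e_k^2$, so that it is odd and lies in both spans.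

One coordinate would not be enough for this recipe. There the even combinations of $\mathbb Z/4$-shifts are $a+be^2$, and $s(a+be^2)$ sends $\delta_{00}$ to $a\delta_{00}+b\delta_{11}$ but $\delta_{10}$ to $-a\delta_{10}-b\delta_{01}$, so it is a combination of shifts only if $a=b=0$. Then $P=0$ and $c(2)=-Q^2=-1$, against (N).

**Step 2. The first datum.** On $\mathbb Z/4$ let $u(x)=\cos(\pi x/2)$ and $w(x)=\sin(\pi x/2)$, with values in $\{0,\pm1\}$. On $A^2$ put
$$p=w(x_1)w(x_2),\qquad q=u(x_1)+(1-u(x_1)^2)\,u(x_2).$$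
If $x_1,x_2$ are both odd, then $p=\pm1$ and $q=0$. If $x_1$ is even, $p=0$ and $q=u(x_1)=\pm1$. If $x_1$ is odd and $x_2$ even, $p=0$ and $q=u(x_2)=\pm1$. So $pq=0$, $p^2+q^2=1$, and $p+iq\in\{\pm1,\pm i\}$. Define $\kappa:A^2\to A$ by $i^\kappa=p+iq$. Explicitly:

- $x_1$ even: $\kappa=1$ if $x_1=0$, and $\kappa=3$ if $x_1=2$;
- $x_1$ odd, $x_2$ even: $\kappa=1$ if $x_2=0$, and $\kappa=3$ if $x_2=2$;
- both odd: $\kappa=0$ if $x_1=x_2$, and $\kappa=2$ otherwise.

Then $c_b=(p+iq)^b$. The isomorphism (1) sends $i^{x_k}$ to $e_k$; so $u(x_k)=\frac12(i^{x_k}+i^{-x_k})$ goes to $\frac12(e_k+e_k^{-1})$, and $w(x_k)$ to $\frac1{2i}(e_k-e_k^{-1})$. Further, $1-u(x_k)^2$ goes to $1-\frac14(e_k+e_k^{-1})^2=\frac12(1-e_k^2)$, using $e_k^{-2}=e_k^2$. Hence $p,q$ go to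
$$P=-\tfrac14(e_1-e_1^{-1})(e_2-e_2^{-1}),\qquad Q=\tfrac12(e_1+e_1^{-1})+\tfrac14(1-e_1^2)(e_2+e_2^{-1}),$$
which are commuting and self-adjoint with $PQ=0$, $P^2+Q^2=1$, and
$$c(0)=1,\quad c(1)=P+iQ,\quad c(2)=P^2-Q^2,\quad c(3)=P-iQ. \tag{6}$$

**Step 3. The second datum.** Put $P_0=-\frac14(\sigma_1-\rho_1)(\sigma_2-\rho_2)$. By (5),
$$P=P_0s,\qquad Q=\tfrac12(\sigma_1+\rho_1)+\tfrac14(1-\sigma_1\rho_1)(\sigma_2+\rho_2).$$
The symmetry $s$ anticommutes with each $\sigma_k,\rho_k$, so it commutes with $P_0$ (two odd factors) and with $\sigma_1\rho_1$, and $sQ=-Qs$. Therefore $P_0=sP=Ps$ commutes with $s$ and is self-adjoint, and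
$$P_0^2=PssP=P^2,\qquad P_0Q=sPQ=0,\qquad QP_0=QPs=0 .$$
Put
$$c'(00)=1,\quad c'(10)=P_0-Q,\quad c'(01)=P_0+Q,\quad c'(11)=P^2-Q^2. \tag{7}$$
Then $(P_0\pm Q)^2=P_0^2+Q^2=P^2+Q^2=1$ and $(P_0-Q)(P_0+Q)=P^2-Q^2=(P_0+Q)(P_0-Q)$. So $c'(10)$ and $c'(01)$ are commuting self-adjoint unitaries of square $1$ with product $c'(11)$; that is, $c'$ is a homomorphism from $(\mathbb Z/2)^2$ into self-adjoint unitaries. By the formulas for $P_0$ and $Q$, and $P^2=P_0^2$, all $c'(b)$ lie in the span of the shifts of $\ell^2(\hat A'^2)$. Under (1) for $A'^2$, $c'(b)$ corresponds to a function $c'_b$ that is real and unimodular, so $\{\pm1\}$-valued, with $c'_bc'_{b'}=c'_{b+b'}$. For each $x$, $b\mapsto c'_b(x)$ is a character of $\hat A'$; hence there is a unique map $\kappa':A'^2\to A'$ with $c'_b(x)=\langle\kappa'(x),b\rangle$.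

It can be made explicit. Write $x_k=(y_k,z_k)$; then $\sigma_k,\rho_k$ correspond to $(-1)^{y_k},(-1)^{z_k}$, and the function $p_0$ of $P_0$ is $-(-1)^{y_1+y_2}$ where $y_1\ne z_1$ and $y_2\neq z_2$, and $0$ elsewhere. From $(-1)^{\kappa'_1}=p_0-q$ and $(-1)^{\kappa_2'}=p_0+q$ one reads off:

- $y_1=z_1$: $\kappa'=10$ if $y_1=0$, and $\kappa'=01$ if $y_1=1$;
- $y_1\ne z_1$, $y_2=z_2$: $\kappa'=10$ if $y_2=0$, and $\kappa'=01$ if $y_2=1$;
- $y_1\neq z_1$, $y_2\ne z_2$: $\kappa'=00$ if $y_1\ne y_2$, and $\kappa'=11$ if $y_1=y_2$.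

**Lemma 5.** Both data satisfy (N).

*Proof.* We expand in shifts. First,
$$P=-\tfrac14(e_1e_2-e_1e_2^{-1}-e_1^{-1}e_2+e_1^{-1}e_2^{-1}),\qquad Q=\tfrac12(e_1+e_1^{-1})+\tfrac14(e_2+e_2^{-1}-e_1^2e_2-e_1^2e_2^{-1}),$$
and the ten shifts are distinct. So $c(1)=P+iQ$ and $c(3)=P-iQ$ have coefficients of modulus $\frac12$ (at $e_1^{\pm1}$) and $\frac14$. Next, $(e_k-e_k^{-1})^2=2e_k^2-2$, so $P^2=\frac14(1-e_1^2)(1-e_2^2)$ and
$$c(2)=P^2-Q^2=2P^2-1=-\tfrac12(1+e_1^2+e_2^2-e_1^2e_2^2).$$
For the second datum, $P_0=-\frac14(\sigma_1\sigma_2-\sigma_1\rho_2-\rho_1\sigma_2+\rho_1\rho_2)$ and $Q=\frac12(\sigma_1+\rho_1)+\frac14(\sigma_2+\rho_2-\sigma_1\rho_1\sigma_2-\sigma_1\rho_1\rho_2)$, again with ten distinct shifts. So $c'(10)$ and $c'(01)$ have coefficients of modulus $\frac12$ (at $\sigma_1,\rho_1$) and $\frac14$. Since $e_k^2=\sigma_k\rho_k$, $c'(11)=c(2)=-\frac12(1+\sigma_1\rho_1+\sigma_2\rho_2-\sigma_1\rho_1\sigma_2\rho_2)$. $\square$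

**Lemma 6 (block identity).** There are diagonal unitaries $t_b\in\ell^\infty(\hat A^2)$, $b\in\hat A$, such that (3) holds: $V^*c'(\tau(b))V=t_b\,c(b)\,t_0^*$ for all $b$.

*Proof.* With $r$ as in Section 6, put $t_0=t_2=r^*$ and $t_1=t_3=r^*s$; then $t_0^*=r$. Operators commuting with $s$ commute with $r$; this applies to $P$, to $Q^2$ and to $s$. So
$$t_0c(0)r=1=c'(00),\qquad t_2c(2)r=P^2-Q^2=c'(11)=c'(\tau(2)).$$
By (4), $r^*Qr=isQ$, hence
$$r^*s(P\pm iQ)r=sP\pm i\,s\,(isQ)=P_0\mp Q .$$
The upper sign is $b=1$, giving $P_0-Q=c'(10)=c'(\tau(1))$; the lower sign is $b=3$, giving $P_0+Q=c'(01)=c'(\tau(3))$. $\square$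

## 8. The isomorphism of pairs: proof of Theorem A

Let $T,T'$ be the tower actions for $(A,\kappa)$ and $(A',\kappa')$ of Section 7, with the same $I_n$ and $j(n)$. By Section 4, Lemma 2 and Lemma 5 they are free, ergodic and weakly mixing actions of $G=\bigoplus_I\mathbb Z/4$ and $G'=\bigoplus_I(\mathbb Z/2)^2$. As $I$ is countably infinite, these are the groups of Theorem A.

**Step 1. The maps $\gamma_n$.** Define diagonal unitaries $D_n\in\ell^\infty(\hat G_n)$ by $D_0=1$ and
$$D_{n+1}=t^{(n)}(D_n\otimes1),\qquad t^{(n)}=\sum_{\omega\in\hat G_n}p_\omega\otimes t_{\omega_{j(n+1)}},$$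
and put $\gamma_n=\mathrm{Ad}(V_nD_n):B(\ell^2(\hat G_n))\to B(\ell^2(\hat G_n'))$. Then $\gamma_n(\ell^\infty(\hat G_n))=\ell^\infty(\hat G'_n)$.

**Step 2. Compatibility.** We show $\gamma_{n+1}\iota_n=\iota'_n\gamma_n$. Write $j=j(n+1)$. Since $p_{\tau\omega}V_n=V_np_\omega$ and, by Lemma 6, $c'(\tau(\omega_j))V=V\,t_{\omega_j}c(\omega_j)t_0^*$,
$$W_n'(V_n\otimes V)=(V_n\otimes V)\sum_\omega p_\omega\otimes t_{\omega_j}c(\omega_j)t_0^*=(V_n\otimes V)\,t^{(n)}W_n\,(1\otimes t_0^*).$$
Multiplying on the right by $1\otimes t_0$: $V_{n+1}t^{(n)}W_n=W_n'(V_n\otimes Vt_0)$. The operator $D_n\otimes1$ commutes with $W_n$ and with $t^{(n)}$, as all are diagonal in the first factor. Hence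
$$V_{n+1}D_{n+1}W_n=V_{n+1}t^{(n)}W_n(D_n\otimes1)=W'_n(V_nD_n\otimes Vt_0),$$
and by Lemma 4
$$\gamma_{n+1}\iota_n(Y)=\mathrm{Ad}(V_{n+1}D_{n+1}W_n)(Y\otimes1)=W'_n(\gamma_n(Y)\otimes1)W_n'^*=\iota'_n\gamma_n(Y).$$
The factor $Vt_0$ has disappeared because it acts on the second tensor factor only.

**Step 3. Passing to the limit.** By Step 2 the isomorphisms $\pi_n'^{-1}\gamma_n\pi_n:M_n\to M'_n$ are compatible with the inclusions, so they define a $*$-isomorphism $\bigcup M_n\to\bigcup M'_n$. The canonical trace of $R_T$ restricts on $M_n$ to the unique tracial state of a full matrix algebra, and likewise for $R_{T'}$, so this isomorphism preserves the trace. By Lemma 1 it extends to an isomorphism $\gamma:R_T\to R_{T'}$. Since $\gamma_n$ preserves diagonals, $\gamma(L(G_n))=L(G'_n)$ for all $n$, and, taking weak closures of the unions, $\gamma(S_T)=S_{T'}$. This proves Theorem A. $\blacksquare$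

## 9. Isomorphic groups: proof of Theorem B

The idea is to multiply both actions by one and the same mixing action of a large group $H$ that absorbs $G$ and $G'$, and to recover $G$ and $G'$ as quotients. Let $T,T',G,G',X,X',\gamma$ be as in Section 8, and
$$H=\bigoplus_{\mathbb N}\mathbb Z/4\oplus\bigoplus_{\mathbb N}\mathbb Z/2,\qquad\text{so}\qquad G\oplus H\cong H\cong G'\oplus H .$$

**Step 1. The mixing action.** Let $N$ be the Bernoulli shift $(N_hy)(k)=y(k-h)$ of $H$ on $Y=\{0,1\}^H$ with the product of the measures $(\frac12,\frac12)$. It is free: if $h\ne0$, a fixed point of $N_h$ has $y(k)=y(k+h)$ for all $k$, and infinitely many disjoint pairs $\{k,k+h\}$ make this a null event. It is mixing, in the following sense. Let $K_h$ be its Koopman operators and $E$ the projection of $L^2(Y)$ onto the constants. If $F,F'$ depend on finitely many coordinates, then for all but finitely many $h$ the functions $K_hF$ and $F'$ depend on disjoint sets of coordinates, so $\langle K_hF,F'\rangle=\langle EF,F'\rangle$. By density,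 $K_{h_n}\to E$ weakly for every sequence of distinct $h_n\in H$.

**Step 2. The product actions.** Consider $T\times N$ of $G\oplus H$ on $X\times Y$ and $T'\times N$ of $G'\oplus H$ on $X'\times Y$. They are free: if $(g,h)\neq0$, then $T_g$ or $N_h$ has almost no fixed points.

They are weakly mixing. Let $\xi\in L^2(X\times Y)$ be an eigenfunction of $T\times N$. Put $\xi_0=\xi-(1\otimes E)\xi$. The operators $1\otimes K_h$ commute with $1\otimes E$, so $(1\otimes K_h)\xi_0$ is a unimodular multiple of $\xi_0$, and $\|\xi_0\|^2=|\langle(1\otimes K_{h_n})\xi_0,\xi_0\rangle|\to|\langle(1\otimes E)\xi_0,\xi_0\rangle|=0$ for distinct $h_n$. So $\xi=\xi_1\otimes1$. Then $\xi_1$ is an eigenfunction of $T$, hence constant. So $T\times N$ is weakly mixing, in particular ergodic; the same holds for $T'\times N$. (With the factor $X$ absent, the argument shows that $N$ is weakly mixing.)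

**Step 3. The pairs are isomorphic.** The map $(f\otimes f')v_{(g,h)}\mapsto fv_g\otimes f'v_h$ is a trace-preserving $*$-isomorphism between weakly dense $*$-subalgebras. By Lemma 1, $R_{T\times N}=R_T\bar\otimes R_N$, with $S_{T\times N}=S_T\bar\otimes S_N$; likewise for $T'$. So $\gamma\otimes\mathrm{id}$ is an isomorphism $R_{T\times N}\to R_{T'\times N}$ carrying $S_{T\times N}$ onto $S_{T'\times N}$.

**Step 4. The actions are not conjugate.** Suppose they were, via $\beta:G'\oplus H\to G\oplus H$. Put $H_1=0\oplus H\subset G\oplus H$ and $\tilde H=\beta^{-1}(H_1)\subset G'\oplus H$. We show $\tilde H=0\oplus H$. For a subgroup $L$ write $\mathrm{Fix}(L)$ for the space of its fixed vectors in $L^2$.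

In the first system, $\mathrm{Fix}(H_1)=L^2(X)\otimes1$. Indeed, if $\xi$ is fixed by all $1\otimes K_h$, the weak limit gives $\xi=(1\otimes E)\xi$; the converse is clear. For distinct $h_n\in H$ we have $1\otimes K_{h_n}\to1\otimes E=P_{\mathrm{Fix}(H_1)}$ weakly. An element $(g,h)$ acts on $L^2(X)\otimes1$ as $T_g$ does, so by freeness of $T$ the elements acting trivially on $\mathrm{Fix}(H_1)$ are exactly those of $H_1$.

Transport this by the conjugacy: for distinct $k_n\in\tilde H$ the Koopman operators of $k_n$ on $L^2(X'\times Y)$ converge weakly to $P_{\mathrm{Fix}(\tilde H)}$, and the elements acting trivially on $\mathrm{Fix}(\tilde H)$ are exactly those of $\tilde H$.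

Now $2\tilde H\cong2H$ is infinite, and $2\tilde H\subset2(G'\oplus H)=0\oplus2H$ because $2G'=0$. Take distinct $k_n\in2\tilde H$; they have the form $(0,h_n)$ with distinct $h_n$, so their Koopman operators also converge weakly to $1\otimes E$. Hence $P_{\mathrm{Fix}(\tilde H)}=1\otimes E$ and $\mathrm{Fix}(\tilde H)=L^2(X')\otimes1$. As $T'$ is free, the elements acting trivially on this space are exactly those of $0\oplus H$. So $\tilde H=0\oplus H$.

Therefore $G'\cong(G'\oplus H)/\tilde H\cong(G\oplus H)/H_1\cong G$, the middle isomorphism being induced by $\beta$. This is a contradiction, since $G$ has elements of order $4$ and $G'$ has none. $\blacksquare$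

## 10. The group $\mathbb T\cdot v_G$ determines the action: proof of Theorem C

The strategy is to turn the relative position of $\gamma(C_{T^{(1)}})$ and $C_{T^{(2)}}$ into an invariant measure $\nu$ on $X_1\times X_2$, and to find a conjugacy among its ergodic components.

*Example.* Let $T^{(1)}=T^{(2)}=T$ and $\gamma=\mathrm{Ad}\,w$ with a unitary $w=\sum a_gv_g\in S_T$. Then $\gamma(v_g)=v_g$. Let us compute $\mathrm{tr}(\gamma(f_1)f_2)=\mathrm{tr}(wf_1w^*f_2)=\mathrm{tr}(w^*f_2wf_1)=\langle wf_1,\bar f_2w\rangle$. As $wf_1=\sum a_g\alpha_g(f_1)v_g$ and $\bar f_2w=\sum a_g\bar f_2v_g$, it equals $\sum_g|a_g|^2\int f_1(T_g^{-1}x)f_2(x)\,d\mu(x)$. So the measure $\nu$ with $\int f_1\otimes f_2\,d\nu=\mathrm{tr}(\gamma(f_1)f_2)$ is a convex combination of measures carried by the graphs of the $T_g$. Each of these is invariant under $T\times T$ ($G$ is abelian) and ergodic. The proof shows that a similar picture always holds.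

**Step 0. Normalization.** The purpose is to reduce to $\gamma(v_g)=v_g$. Let $h\in G_2$. By hypothesis there are unique $\beta(h)\in G_1$ and $\chi(h)\in\mathbb T$ with $\gamma(v_{\beta(h)})=\chi(h)v_h$. Multiplying these for $h$ and $k$ gives $\gamma(v_{\beta(h)+\beta(k)})=\chi(h)\chi(k)v_{h+k}$, so $\beta$ is a homomorphism and $\chi$ a character. If $\beta(h)=0$, then $1=\chi(h)v_h$ and $h=0$. Each $\gamma(v_g)$ lies in $\mathbb T\cdot v_{G_2}$, so $\beta$ is onto. Compose $\gamma$ with the automorphism $xv_h\mapsto\overline{\chi(h)}xv_h$ $(x\in L^\infty(X_2))$ of $R_{T^{(2)}}$, which exists by Lemma 1, and replace $T^{(1)}$ by the action $h\mapsto T^{(1)}_{\beta(h)}$. Now $G_1=G_2=G$ and $\gamma(v_g)=v_g$ for all $g$.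

We may further assume that $X_1,X_2$ are compact metrizable and $G$ acts by homeomorphisms. Indeed, take a countable $G$-invariant subset of $L^\infty(X_i)$ that is dense in $L^2(X_i)$. The unital $C^*$-algebra it generates is separable and $G$-invariant. On its spectrum, which is compact metrizable, $G$ acts by homeomorphisms and $\mu_i$ induces an invariant probability measure with the same $L^\infty$. An isomorphism of $L^\infty$-algebras of Lebesgue spaces is implemented by a point isomorphism, so the new system is isomorphic to the old one.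

Write $R=R_{T^{(2)}}$, $C=L^\infty(X_2)\subset R$, $D=\gamma(L^\infty(X_1))\subset R$. Both crossed products are finite factors, so $\gamma$ preserves the trace. The map $\mathrm{Ad}\,v_h$ restricts to $\alpha_h^{(2)}$ on $C$ and to $\gamma\alpha^{(1)}_h\gamma^{-1}$ on $D$.

**Step 1. The space spanned by $DC$ and its invariant vectors.** The purpose is to show that invariant vectors together with either $C$ or $D$ already generate this space. Let $\mathcal M\subset L^2(R)$ be the closed span of $\{dc:d\in D,c\in C\}$. It is invariant under left multiplication by $D$, right multiplication by $C$, and the unitaries $\mathrm{Ad}\,v_h$. Write $\mathcal M^G$ for the vectors of $\mathcal M$ fixed by all $\mathrm{Ad}\,v_h$.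

The map $\Phi:\ell^2(G)\otimes L^2(X_2)\to L^2(R)$, $\delta_g\otimes c\mapsto v_gc$, is unitary, because $\mathrm{tr}((v_gc)^*v_{g'}c')=\delta_{g,g'}\int\bar cc'\,d\mu_2$ and the $v_gc$ span a dense subspace. It takes $1\otimes c_0$, $c_0\in C$, to right multiplication by $c_0$. As $G$ is abelian, $v_h(v_gc)v_h^*=v_g\alpha_h(c)$, so it takes $1\otimes\alpha_h$ to $\mathrm{Ad}\,v_h$.

An operator on $L^2(X_2)$ commuting with $L^\infty(X_2)$ is multiplication by an element of $L^\infty(X_2)$; if it also commutes with all Koopman operators $\alpha_h$, this element is invariant, hence scalar by ergodicity. So $L^\infty(X_2)$ and the $\alpha_h$ together generate $B(L^2(X_2))$. The projection onto $\Phi^{-1}\mathcal M$ commutes with $1\otimes B(L^2(X_2))$, so it lies in $B(\ell^2(G))\otimes1$, and $\Phi^{-1}\mathcal M=\mathcal I\otimes L^2(X_2)$ for a closed subspace $\mathcal I\subset\ell^2(G)$. By ergodicity $\mathcal M^G=\Phi(\mathcal I\otimes1)$. As $C(X_2)$ is dense in $L^2(X_2)$: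

(i) $\mathcal M$ is the closed span of $\{\xi c:\xi\in\mathcal M^G,\ c\in C(X_2)\}$.

Similarly, $f\otimes\delta_g\mapsto\gamma(f)v_g$ is a unitary $L^2(X_1)\otimes\ell^2(G)\to L^2(R)$, since $\gamma$ is onto, trace preserving, and $\gamma(fv_g)=\gamma(f)v_g$. It takes $f_0\otimes1$ to left multiplication by $\gamma(f_0)$, and $\alpha^{(1)}_h\otimes1$ to $\mathrm{Ad}\,v_h$, because $v_h\gamma(f)v_gv_h^*=\gamma(\alpha_h^{(1)}(f))v_g$. The same argument gives:

(ii) $\mathcal M$ is the closed span of $\{d\xi:\xi\in\mathcal M^G,\ d\in\gamma(C(X_1))\}$.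

**Step 2. A measure on $X_1\times X_2$.** The purpose is to rewrite (i) and (ii) as statements about $\sigma$-algebras. Left multiplication by $\gamma(C(X_1))$ and right multiplication by $C(X_2)$ are commuting $*$-representations of commutative algebras, so they give a representation of $C(X_1\times X_2)$ on $\mathcal M$. Let $\nu$ be the probability measure of the vector state of $1\in\mathcal M$:
$$\int f_1\otimes f_2\,d\nu=\mathrm{tr}(\gamma(f_1)f_2).$$
The vector $1$ is cyclic: for $d,d'\in D$ and $c,c'\in C$ we have $\|dc-d'c'\|_2\le\|d-d'\|_2\|c\|+\|d'\|\,\|c-c'\|_2$, and continuous functions are dense in $L^2(X_i)$; so we can approximate first $d$, then $c$. Hence $f_1\otimes f_2\mapsto\gamma(f_1)f_2$ extends to a unitary $L^2(X_1\times X_2,\nu)\to\mathcal M$. It takes multiplication by $f_1\otimes1$ and $1\otimes f_2$ to left multiplication by $\gamma(f_1)$ and right multiplication by $f_2$. From $\mathrm{tr}\big(\gamma(\alpha_h^{(1)}f_1)\,\alpha_h^{(2)}f_2\big)=\mathrm{tr}(v_h\gamma(f_1)f_2v_h^*)=\mathrm{tr}(\gamma(f_1)f_2)$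 we see that $\nu$ is invariant under the diagonal action $T^{(1)}\times T^{(2)}$, and the unitary intertwines this action with $\mathrm{Ad}\,v$. Taking $f_2=1$ or $f_1=1$, the marginals of $\nu$ are $\mu_1$ and $\mu_2$.

Let $\mathcal J$ be the $\sigma$-algebra of strictly invariant Borel sets of $X_1\times X_2$, and $\mathcal B_1,\mathcal B_2$ the $\sigma$-algebras of the two coordinates. An invariant function $f\in L^2(\nu)^G$ agrees $\nu$-a.e. with a $\mathcal J$-measurable one: for a Borel version, the set $Z$ of points $z$ with $f(gz)=f(z)$ for all $g\in G$ is conull, as $G$ is countable, and strictly invariant, so $f1_Z$ is strictly invariant. By truncation, bounded invariant functions are dense in $L^2(\nu)^G$. So (i) says that $L^2(\nu)$ is the closed span of products of bounded $\mathcal J$-measurable and continuous $\mathcal B_2$-measurable functions. The functions with a $\sigma(\mathcal J\cup\mathcal B_2)$-measurable version form a closed subspace, which is therefore everything. Thus every Borel set agrees mod $\nu$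 with a set of $\sigma(\mathcal J\cup\mathcal B_2)$. By (ii), the same holds for $\sigma(\mathcal J\cup\mathcal B_1)$.

**Step 3. Ergodic components are graphs.** Let $\nu=\int\nu_y\,dP(y)$ be the ergodic decomposition for the diagonal action (Varadarajan), with all $\nu_y$ invariant and ergodic.

*Marginals.* Let $m_y$ be the marginal of $\nu_y$ on $X_1$; it is $T^{(1)}$-invariant and $\mu_1=\int m_y\,dP(y)$. For a measurable set $E$ of parameters with $P(E)>0$, the measure $P(E)^{-1}\int_Em_y\,dP$ is an invariant probability measure absolutely continuous with respect to $\mu_1$; its density is invariant, hence $1$ by ergodicity. So $\int_Em_y(f)\,dP=P(E)\mu_1(f)$ for all $E$ and all $f$ in a countable dense subset of $C(X_1)$, and $m_y=\mu_1$ for a.e. $y$. Likewise the other marginal is $\mu_2$ for a.e. $y$.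

*One coordinate determines the other.* Let $(B_k)$ be a countable algebra generating the Borel sets of $X_1\times X_2$, and choose $B'_k\in\sigma(\mathcal J\cup\mathcal B_2)$ with $\nu(B_k\triangle B_k')=0$. For a.e. $y$ we have $\nu_y(B_k\triangle B_k')=0$ for all $k$. Fix such a $y$. The Borel sets that agree mod $\nu_y$ with a set of $\mathcal B_2$ form a $\sigma$-algebra. It contains $\mathcal B_2$, and it contains $\mathcal J$, because $\nu_y(J)\in\{0,1\}$ for $J\in\mathcal J$ by ergodicity. So it contains all $B_k'$, hence all $B_k$, hence all Borel sets. The same holds with $\mathcal B_1$ in place of $\mathcal B_2$, for a.e. $y$.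

Fix one $y$ for which all of this holds. Every Borel function on $X_1\times X_2$ agrees $\nu_y$-a.e. with a function of $x_2$ alone. Applying this to $x_1$, via a Borel embedding $X_1\subset[0,1]$, gives a Borel map $\varphi:X_2\to X_1$ with $x_1=\varphi(x_2)$ for $\nu_y$-a.e. $(x_1,x_2)$. In the same way there is a Borel map $\Sigma:X_1\to X_2$ with $x_2=\Sigma(x_1)$ for $\nu_y$-a.e. $(x_1,x_2)$. Since the marginals are $\mu_1,\mu_2$, we get $\varphi\Sigma=\mathrm{id}$ $\mu_1$-a.e., $\Sigma\varphi=\mathrm{id}$ $\mu_2$-a.e., and $\Sigma_*\mu_1=\mu_2$. So $\Sigma$ is an isomorphism of measure spaces whose graph carries $\nu_y$.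

*Equivariance.* Let $g\in G$. By invariance of $\nu_y$, for $\nu_y$-a.e. $(x_1,x_2)$ both $(x_1,x_2)$ and $(T^{(1)}_gx_1,T^{(2)}_gx_2)$ lie on the graph of $\Sigma$. So $\Sigma T_g^{(1)}x_1=T_g^{(2)}x_2=T_g^{(2)}\Sigma x_1$ for $\mu_1$-a.e. $x_1$. Undoing the relabeling of Step 0, $T^{(2)}_h=\Sigma T^{(1)}_{\beta(h)}\Sigma^{-1}$ for all $h\in G_2$: the systems are conjugate.

**Step 4. The classification.** Fix $(R,S)$, and send a system $T$ with an isomorphism $\gamma:(R_T,S_T)\to(R,S)$ to the $\mathrm{Aut}(R,S)$-orbit of $\gamma(\mathbb T\cdot v_G)\subset U(S)$. Two choices of $\gamma$ for the same $T$ differ by an element of $\mathrm{Aut}(R,S)$, so the orbit depends only on $T$. By definition every orbit in the statement arises. It remains to show that two systems give the same orbit if and only if they are conjugate. Let $\gamma_i:(R_{T^{(i)}},S_{T^{(i)}})\to(R,S)$ be isomorphisms.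

If $\theta\in\mathrm{Aut}(R,S)$ satisfies $\theta\gamma_1(\mathbb T\cdot v_{G_1})=\gamma_2(\mathbb T\cdot v_{G_2})$, then $\gamma_2^{-1}\theta\gamma_1$ satisfies the hypothesis of the first part of Theorem C, so the systems are conjugate.

Conversely, let $\Sigma,\beta$ be a conjugacy. Then $fv_{\beta(h)}\mapsto(f\circ\Sigma^{-1})v_h$ respects the defining relations, because
$$\alpha^{(1)}_{\beta(h)}(f)\circ\Sigma^{-1}=f\circ (T^{(1)}_{\beta(h)})^{-1}\circ\Sigma^{-1}=f\circ\Sigma^{-1}\circ(T^{(2)}_h)^{-1}=\alpha_h^{(2)}(f\circ\Sigma^{-1}),$$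
and it preserves the trace. By Lemma 1 it extends to an isomorphism $\theta_0:R_{T^{(1)}}\to R_{T^{(2)}}$ with $\theta_0(\mathbb T\cdot v_{G_1})=\mathbb T\cdot v_{G_2}$, hence $\theta_0(S_{T^{(1)}})=S_{T^{(2)}}$. So $\theta=\gamma_2\theta_0\gamma_1^{-1}$ belongs to $\mathrm{Aut}(R,S)$ and carries $\gamma_1(\mathbb T\cdot v_{G_1})$ onto $\gamma_2(\mathbb T\cdot v_{G_2})$. $\blacksquare$
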